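# Middle orders on simply laced Weyl groups: choosing a leading half in every sum of two positive roots

## 1. Marking one half of every sum

Let $\Phi$ be a finite root system with simply laced Dynkin diagram, not necessarily connected, spanning the Euclidean space $V$, with every root of norm $\langle\gamma,\gamma\rangle=2$. Write $\Phi^+$ for the positive roots, $\alpha_s$ ($s\in S$) for the simple roots, $[\gamma:s]$ for the coefficient of $\alpha_s$ in $\gamma$, $\operatorname{supp}\gamma=\{s:[\gamma:s]\ne 0\}$, and $\operatorname{ht}\gamma=\sum_s[\gamma:s]$. We say that $\gamma$ *contains* the node $s$ if $s\in\operatorname{supp}\gamma$.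

**Definition (decompositions, halves, markings).** A *decomposition* of $\gamma\in\Phi^+$ is an unordered pair $\{\delta,\delta'\}\subset\Phi^+$ with $\delta+\delta'=\gamma$; its members are *halves* of $\gamma$. A *marking* chooses, in every decomposition of every positive root, exactly one of the two halves. The chosen half is called *leading*.

In type $A_2$ the only decomposition is $\{\alpha_1,\alpha_2\}$, of $\alpha_1+\alpha_2$, so there are two markings.

In type $A_3$ write $ij$ for the root $e_i-e_j$, $1\le i<j\le4$, so that $\alpha_1=12$, $\alpha_2=23$, $\alpha_3=34$. The decompositions are $ik=ij+jk$, one for each triple $i<j<k$, so there are $2^4=16$ markings. For the triple $ijk$ write $L$ if $ij$ is leading and $R$ if $jk$ is leading, and record a marking as the word $f_{123}f_{124}f_{134}f_{234}$.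

There is a cheap way to produce markings. Order $S$ and, in each decomposition of $\gamma$, mark the half that contains the earliest node of $\operatorname{supp}\gamma$. In type $A_n$ all coefficients are $0$ or $1$, so exactly one half qualifies. In $A_3$, with nodes $1,2,3$, the six orderings give five markings:

$$(1,2,3):LLLL,\quad (1,3,2):LLLR,\quad (3,1,2):LRRR,\quad (2,1,3),(2,3,1):RRLL,\quad (3,2,1):RRRR.$$

For instance, for $(1,3,2)$ the decompositions are $\{\alpha_1,\alpha_2\}$, $\{\alpha_1,\alpha_2+\alpha_3\}$, $\{\alpha_1+\alpha_2,\alpha_3\}$, $\{\alpha_2,\alpha_3\}$; the first three halves containing node $1$ are the ones written first, and in the last decomposition node $3$ comes before node $2$.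

In type $D_4$, with central node $2$ and end nodes $1,3,4$, the rule can fail. The highest root is $\theta=\alpha_1+2\alpha_2+\alpha_3+\alpha_4$, and in $\theta=\alpha_2+(\theta-\alpha_2)$ both halves contain node $2$. So an ordering that begins with $2$ does not give a marking. An ordering that begins with an end node does: a root containing that node has coefficient $1$ there, and the remaining nodes form a diagram of type $A_3$.

The markings are for the following. We shall be given an unknown partial order on the Weyl group $W$ of $\Phi$, a so-called middle order. We shall extract a marking from it, show that the marking determines the order, and show that every marking so obtained comes from an ordering of $S$ by the cheap rule. Since certain explicit orders, built from orderings of $S$, also have these markings, the unknown order must be one of them.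

## 2. Middle orders and minuscule orderings of $S$

Let $(W,S)$ be a finite Coxeter group with length function $\ell$. The (right) weak order is $u\le_R w\iff \ell(u)+\ell(u^{-1}w)=\ell(w)$, and $\le_B$ is the Bruhat order. For $J\subseteq S$, $W_J$ is the standard parabolic subgroup, $w_0(J)$ is its longest element, and $w_0=w_0(S)$. We put $N=\ell(w_0)$.

**Definition (middle order).** A *middle order* on $W$ is a partial order $\le_{\mathcal L}$ such that $(W,\le_{\mathcal L})$ is a distributive lattice and $u\le_R w\Rightarrow u\le_{\mathcal L}w\Rightarrow u\le_B w$.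

**Definition (sorting order, after Armstrong).** Let $\omega=(t_1,\dots,t_N)$ be a reduced word for $w_0$. The *$\omega$-sorting word* of $w$ is the subword of $\omega$ that is a reduced word for $w$ and whose set of positions is lexicographically minimal; write $\mathrm{pos}(w)$ for this set. In $\mathbf{Sort}_\omega$, $u\le w$ iff $\mathrm{pos}(u)\subseteq\mathrm{pos}(w)$.

It is known that $\mathbf{Sort}_\omega$ lies between the weak and the Bruhat order. If it is a distributive lattice, it is called a *distributive sorting order*, and it is then a middle order.

Example in $A_2$, $S=\{s,t\}$, $\omega=tst$: the position sets are $e:\emptyset$, $t:1$, $s:2$, $ts:12$, $st:23$, $tst:123$ (we drop braces and commas). The element $t$ could also be spelled at position $3$, but $1$ is smaller. These six sets are closed under union and intersection, so this is a distributive lattice.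

**Definition (minuscule middle order).** Let $W$ be a Weyl group. A node is *minuscule* if its fundamental weight is minuscule. Let $o=(s_{i_1},\dots,s_{i_r})$ be an ordering of $S$, $J_k=\{s_{i_k},\dots,s_{i_r}\}$, $J_{r+1}=\emptyset$. We call $o$ *admissible* if for every $k$ the node $s_{i_k}$ is minuscule in the component containing it of the Dynkin diagram of $W_{J_k}$. Among the right cosets $W_{J_{k+1}}x$ in $W_{J_k}$, the topmost one contains $w_0(J_k)$, and its minimal element is $w_0(J_{k+1})w_0(J_k)$. Let $\omega_k$ be a reduced word for that element. Then $\omega=\omega_r\omega_{r-1}\cdots\omega_1$ is a reduced word for $w_0$, and $\mathbf{Sort}_\omega$ is a middle order, the *minuscule middle order induced by $o$*. A middle order is *minuscule* if it arises this way.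

That $\omega$ is reduced and that $\mathbf{Sort}_\omega$ is a middle order are taken as given, as part of the setting.

In type $A_m$ every node is minuscule; in type $D_m$, $m\ge4$, the three end nodes are. In $A_2$ the ordering $(s,t)$ gives $\omega_2=t$, $\omega_1=t\cdot tst=st$, hence $\omega=tst$, the example above. In $D_4$ an admissible ordering is one that does not begin with the center.

The problem, from Ludovic Schwob, "Middle orders: all distributive lattices between weak and Bruhat", arXiv:2606.12129 (2026), is: prove or disprove that for every $n\ge4$ all middle orders (and in particular distributive sorting orders) on $D_n$ are minuscule middle orders. The answer is that the statement is true.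

**Theorem 1.** Let $W$ be a finite Weyl group with simply laced Dynkin diagram (not necessarily connected). Every middle order on $W$ is a minuscule middle order. Since minuscule middle orders are middle orders, the middle orders on $W$ are exactly the minuscule ones.

**Corollary 2.** For every $n\ge4$, every middle order on $D_n$, in particular every distributive sorting order, is a minuscule middle order.

## 3. Roots, faces and Bruhat order: the facts used

From here on $W$ is the Weyl group of the simply laced system $\Phi$ of Section 1.

**Fact 1 (inner products).** For roots $p\ne\pm q$, $\langle p,q\rangle\in\{-1,0,1\}$; $p-q\in\Phi$ iff $\langle p,q\rangle=1$, and $p+q\in\Phi$ iff $\langle p,q\rangle=-1$. If $\gamma=\delta+\delta'$ is a decomposition, comparing norms gives $\langle\delta,\gamma\rangle=\langle\delta',\gamma\rangle=1$ and $\langle\delta,\delta'\rangle=-1$. Each half $\delta$ lies in exactly one decomposition of $\gamma$, since the other half is $\gamma-\delta$. Every non-simple $\gamma\in\Phi^+$ has a decomposition: $\langle\gamma,\gamma\rangle>0$ forces $\langle\gamma,\alpha_s\rangle=1$ for some $s\in\operatorname{supp}\gamma$,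 so $\gamma-\alpha_s$ is a root, and it is positive because $\gamma$ contains a node other than $s$.

**Fact 2 (minuscule nodes).** In a connected simply laced diagram with highest root $\theta$, $s$ is minuscule iff $[\gamma:s]=\langle\varpi_s,\gamma^\vee\rangle\in\{-1,0,1\}$ for all roots $\gamma$, that is, iff $[\theta:s]=1$.

**Fact 3 (chains to the highest root).** Let $\Phi$ be irreducible with highest root $\theta$, and $\gamma\in\Phi^+$, $\gamma\ne\theta$. Since $\Phi$ is one $W$-orbit, $\theta$ is its only dominant element. So $\langle\gamma,\alpha_t\rangle=-1$ for some $t$, and $\gamma+\alpha_t\in\Phi^+$. Iterating gives a chain of positive roots from $\gamma$ to $\theta$ with simple successive differences.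

**Fact 4 (edges and inversions).** Put $\mathrm{Inv}(w)=\Phi^+\cap w\Phi^-$; then $|\mathrm{Inv}(w)|=\ell(w)$. For $w\in W$, $s\in S$ we have $\ell(ws)>\ell(w)$ iff $w\alpha_s\in\Phi^+$. An *edge* is a pair $u\to us$ with $\ell(us)>\ell(u)$. It *has root* $u\alpha_s$, and $\mathrm{Inv}(us)=\mathrm{Inv}(u)\sqcup\{u\alpha_s\}$. A *path* is a sequence of consecutive edges. Every $w$ lies on a path from $e$ to $w_0$. By the theorem of Matsumoto and Tits any two reduced words of an element are connected by commutation moves ($m(s,t)=2$) and braid moves ($m(s,t)=3$).

**Fact 5 (faces).** Let $x\in V$. Choose $u\in W$ with $u^{-1}x$ in the closed fundamental chamber and put $J=\{s:\langle\alpha_s,u^{-1}x\rangle=0\}$. The point $u^{-1}x$ is the unique dominant point of the orbit of $x$ and has stabilizer $W_J$, so the set of all possible $u$ is one coset, $C(x)=uW_J$. The roots vanishing at $x$ are $u\Phi_J$. Since $u\in C(x)$ iff $\langle u\alpha_s,x\rangle\ge0$ for all $s$, the coset $C(x)$ and the set $J$ depend only on the signs of $\langle\gamma,x\rangle$, $\gamma\in\Phi$. Every coset $uW_J$ is $C(uy)$ for any dominant $y$ with $\{s:\langle\alpha_s,y\rangle=0\}=J$.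 If $u$ is minimal in $uW_J$, then $u\alpha_s>0$ for $s\in J$. Hence $u\Phi_J^+=u\Phi_J\cap\Phi^+$, and $u$ maps the simple roots of $\Phi_J$ to the indecomposable elements of $u\Phi_J\cap\Phi^+$ (those that are not sums of two elements of the set).

If $U\subseteq V$ is spanned by roots, then for $\gamma\in\Phi\setminus U$ the space $U^\perp\cap\gamma^\perp$ is proper in $U^\perp$, so some $x\in U^\perp$ lies on no such $\gamma^\perp$. The roots vanishing at $x$ are then $\Phi\cap U$. Hence $\Phi\cap U=u\Phi_J$ with $|J|=\dim U$ and $u$ minimal in $uW_J$.

**Fact 6 (Bruhat order).** If $u<_Bw$ then $\ell(u)<\ell(w)$. For $K\subseteq S$ the map sending $w$ to the minimal element $w^K$ of $wW_K$ preserves Bruhat order (Björner–Brenti, *Combinatorics of Coxeter Groups*, Prop. 2.5.1). Lifting property (ibid., Prop. 2.2.7, here for left multiplication): if $x<_By$, $ty<y$ and $tx>x$, then $x\le_Bty$.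

## 4. Birkhoff labels on squares and hexagons

Let $L=(W,\le_{\mathcal L})$ be a middle order. By Birkhoff's theorem $L\cong J(P)$, the lattice of order ideals of the poset $P$ of join-irreducibles. So there is a bijection $w\mapsto I(w)$ from $W$ onto the ideals of $P$ with $u\le_{\mathcal L}w\iff I(u)\subseteq I(w)$ and $I(u\vee w)=I(u)\cup I(w)$.

**Lemma 3.** $|I(w)|=\ell(w)$ for all $w$, and $|P|=N$. For every edge $u\to us$ we have $I(us)=I(u)\sqcup\{\lambda\}$ for one $\lambda\in P$.

*Proof.* A strict $\mathcal L$-chain is a strict Bruhat chain, so it has length at most $N$. A reduced word of $w_0$ through $w$ gives an $\mathcal L$-chain from $e$ to $w_0$ of length $N$ with $w$ in position $\ell(w)$. This chain cannot be refined or extended, so it is maximal. Maximal chains of $J(P)$ run from $\emptyset$ to $P$, have length $|P|$, and add one element at each step. Hence $|P|=N$ and $|I(w)|=\ell(w)$. For an edge, $u<_{\mathcal L}us$ and the lengths differ by one. $\square$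

We call $\lambda$ the *label* of the edge. The labels along a path from $u$ to $w$ are the distinct elements of $I(w)\setminus I(u)$. Write $a\parallel b$ for incomparable and $a\sim b$ for comparable elements of $P$.

**Lemma 4 (squares).** Let $m(s,t)=2$, $us,ut>u$, with labels $a$ on $u\to us$ and $b$ on $u\to ut$. On both paths from $u$ to $ust$ the root $u\alpha_s$ has label $a$ and the root $u\alpha_t$ has label $b$. Moreover $a\parallel b$.

*Proof.* $a\ne b$ since $us\ne ut$. The ideal $I(ust)$ contains $I(u)\cup\{a,b\}$ and has size $\ell(u)+2$, so the two are equal. Thus $us\to ust$, with root $us\alpha_t=u\alpha_t$, has label $b$; symmetrically for $ut\to ust$. The ideal $I(us)$ contains $a$ and not $b$, and $I(ut)$ contains $b$ and not $a$; so neither lies below the other. $\square$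

Now let $m(s,t)=3$, $K=\{s,t\}$, and let $u$ be minimal in $uW_K$. We call $uW_K$ a *hexagon* with bottom $u$. Put $\alpha=u\alpha_s$, $\beta=u\alpha_t$.

**Lemma 5 (hexagons).** (i) If $u\le_{\mathcal L}x\le_{\mathcal L}usts$, then $x\in uW_K$. (ii) $us\vee ut$ is $ust$ or $uts$. (iii) Suppose $us\vee ut=uts$, with labels $a$ on $u\to us$ and $b$ on $u\to ut$. Then there is $c\in P$ such that the two paths from $u$ to $usts$ carry (root : label)
$$(\alpha:a),\ (\alpha+\beta:c),\ (\beta:b)\qquad\text{and}\qquad(\beta:b),\ (\alpha+\beta:a),\ (\alpha:c),$$
and $a<c$, $b\parallel a$, $b\parallel c$.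

*Proof.* (i) We have $u\le_Bx\le_Busts$, and both ends have $u$ as minimal coset representative. By Fact 6, $u\le_B x^K\le_B u$, so $x^K=u$.

(ii) $I(us)\cup I(ut)=I(u)\cup\{a,b\}$ has size $\ell(u)+2$, so $us\vee ut$ has length $\ell(u)+2$. It lies $\mathcal L$-below $usts$ because $us$ and $ut$ do. By (i) it lies in $uW_K$, where the elements of that length are $ust$ and $uts$.

(iii) Here $I(uts)=I(u)\cup\{a,b\}$. Write $I(ust)=I(u)\cup\{a,c\}$; then $c\ne b$ since $ust\ne uts$. The ideal $I(usts)$ contains $I(u)\cup\{a,b,c\}$ and has size $\ell(u)+3$, so equality holds. The roots along $u\to us\to ust\to usts$ are $\alpha,\alpha+\beta,\beta$, and along the other side $\beta,\alpha+\beta,\alpha$; reading off labels gives the two displayed sequences. If $a\not<c$, then $I(ust)\setminus\{a\}=I(u)\cup\{c\}$ would be an ideal ($a$ is below no element of the ideal $I(u)$, since $a\notin I(u)$). It would equal $I(x)$ with $u<_{\mathcal L}x\le_{\mathcal L}usts$ and $\ell(x)=\ell(u)+1$. By (i), $x\in\{us,ut\}$, so $c\in\{a,b\}$, which is false. Finally $I(us),I(ut)$ separate $a$ and $b$, and $I(ust),I(ut)$ separate $c$ and $b$. $\square$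

**Definition (leading root of a hexagon).** If $us\vee ut=uts$, the *leading root* of the hexagon is $\alpha=u\alpha_s$; if $us\vee ut=ust$, it is $\beta=u\alpha_t$.

Lemma 5(iii), and the same statement with $s,t$ exchanged, say the following.

**Flip rule.** Passing from one side of a hexagon to the other, in either direction, the labels of the leading root and of $\alpha+\beta$ are comparable and get exchanged. The non-leading root keeps its label, which is incomparable to those two.

In type $A_2$ this settles everything by hand. If $s\vee t=ts$, then $P=\{a,b,c\}$ with $a<c$ and $b$ incomparable to both, and $I(s)=a$, $I(t)=b$, $I(ts)=ab$, $I(st)=ac$. This is the order $\mathbf{Sort}_{tst}$ of Section 2, under $a\mapsto2$, $b\mapsto1$, $c\mapsto3$. If $s\vee t=st$, exchange $s$ and $t$. So $A_2$ has exactly two middle orders, both minuscule, and they correspond to the two markings.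

For later use we must recognize squares and hexagons from the roots along a path.

**Lemma 6.** (i) If consecutive edges $x\to xs\to xst$ have orthogonal roots, they form one side of a square, and replacing it by the other side swaps the two roots. (ii) If consecutive edges $x\to xs\to xst\to xstr$ have roots $\rho,\rho+\sigma,\sigma$ with $\langle\rho,\sigma\rangle=-1$, they form one side of the hexagon $xW_{\{s,t\}}$, and the other side has roots $\sigma,\rho+\sigma,\rho$.

*Proof.* Let $\rho_1=x\alpha_s$ and $\rho_2=xs\alpha_t$ be the first two roots. Then $\langle\rho_1,\rho_2\rangle=\langle\alpha_s,s\alpha_t\rangle=-\langle\alpha_s,\alpha_t\rangle$. (i) Orthogonality means $m(s,t)=2$; then $\rho_2=x\alpha_t>0$, so $xt>x$ and we have a square. (ii) $\langle\rho,\rho+\sigma\rangle=1$ gives $m(s,t)=3$, so $\rho+\sigma=x(\alpha_s+\alpha_t)$ and $\sigma=x\alpha_t>0$. Hence $xs,xt>x$ and $x$ is minimal in $xW_{\{s,t\}}$. The third root is $xst\alpha_r=x\alpha_t$, so $\alpha_r=ts\alpha_t=t(\alpha_s+\alpha_t)=\alpha_s$ and $r=s$. $\square$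

## 5. Two orders on $A_3$ with the same joins of atoms

The first thing one would try is to read an ordering of $S$ off the bottom of the lattice. For adjacent nodes $s,t$ the join $s\vee t$ is $st$ or $ts$, which orients every edge of the Dynkin diagram. One hopes that this orientation determines $L$. It does in $A_2$. It fails in $A_3$, and to see this we compute sorting words, which is easy by a greedy procedure.

**Lemma 7 (greedy description).** Let $\omega=(t_1,\dots,t_N)$ be a reduced word for the longest element. Let $v_0=w$, and let $v_j=t_jv_{j-1}$ if this is shorter than $v_{j-1}$, and $v_j=v_{j-1}$ otherwise. Then $v_N=e$ and $\mathrm{pos}(w)=A:=\{j:v_j\ne v_{j-1}\}$.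

*Proof.* Let $z_j=t_{j+1}\cdots t_N$. We show $v_j\le_Bz_j$ by induction; $v_0\le_Bw_0=z_0$. If $v_{j-1}\le_Bz_{j-1}$, then $v_j\le_Bv_{j-1}\le_Bz_{j-1}$, $t_jv_j>v_j$ by construction, and $t_jz_{j-1}=z_j<z_{j-1}$. In particular $v_j\ne z_{j-1}$, and the lifting property gives $v_j\le_Bz_j$. So $v_N\le_Bz_N=e$. Each $j\in A$ lowers the length by one and $v_{j-1}=t_jv_j$ there, so $A$ is the position set of a reduced subword for $w$. Let $B\ne A$ be another such set, and $j$ the first position at which they differ. The part of $w$ still to be spelled from positions $\ge j$ is $v_{j-1}$ for both. If $j\in B$, then $t_jv_{j-1}<v_{j-1}$, so $j\in A$, a contradiction. So $j\in A\setminus B$, and $A$ is lexicographically smaller. $\square$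

In $A_3$ take the orderings $(s_1,s_3,s_2)$ and $(s_3,s_1,s_2)$. The first gives $\omega_3=s_2$, $\omega_2=s_3s_2$, $\omega_1=s_1s_2s_3$; the second is its mirror image. So
$$\omega=s_2s_3s_2s_1s_2s_3,\qquad \omega'=s_2s_1s_2s_3s_2s_1 .$$
For $\omega$ the atoms $s_1,s_2,s_3$ have position sets $4,1,2$, and $s_2s_1$, $s_2s_3$, $s_1s_3$ have $14$, $12$, $24$. So the joins of two atoms are $s_2s_1$, $s_2s_3$, $s_1s_3$. For $\omega'$ the atoms have $2,1,4$, and $s_2s_1,s_2s_3,s_1s_3$ have $12$, $14$, $24$: the same joins.

The orders nevertheless differ. Let $u=s_2s_1$, so $us_2=s_2s_1s_2$ and $us_3=s_2s_1s_3$. By Lemma 7, for $\omega$ these have position sets $145$ and $124$, and $us_3s_2=s_2s_3s_1s_2$ has $1245$, the union; so $us_2\vee us_3=us_3s_2$. For $\omega'$ they have $123$ and $124$, and $us_2s_3=s_2s_1s_2s_3$ has $1234$; so $us_2\vee us_3=us_2s_3$.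

So the information missing from the joins of atoms sits in hexagons higher up. In the language of Section 1, the hexagon with bottom $u$ has $u\alpha_2=12$ and $u\alpha_3=24$, and the two orders choose different leading roots for the triple $124$. We therefore record the leading root of every hexagon. Many hexagons share the same pair of roots $\{\alpha,\beta\}$; the first task is to show that they all agree, and it begins with the two hexagons for each triple in $A_3$.

## 6. The eight hexagons of an $A_3$ coset

Let $K\subseteq S$ be of type $A_3$ and $v$ minimal in $vW_K$. Identify $v\Phi_K^+$ with $\{ij:1\le i<j\le4\}$ so that simple roots correspond. Each hexagon in $vW_K$ has positive roots $ij,ik,jk$ for a triple $i<j<k$. It has *type* $L$ if $ij$ is leading and *type* $R$ if $jk$ is leading.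

**Lemma 8.** The type of a hexagon in $vW_K$ depends only on its triple. The types $(f_{123},f_{124},f_{134},f_{234})$ form one of
$$LLLL,\quad LLLR,\quad LRRR,\quad RRLL,\quad RRRR.$$

*Proof.* **Step 1: a closed walk through all hexagons.** We want to travel among the paths $v\to\dots\to vw_0(K)$ by squares and hexagons, meeting every hexagon and returning to the start. Record a path by its sequence of roots. By Lemma 6, consecutive orthogonal roots may be commuted, and consecutive $ij,ik,jk$ (in this or the reverse order) may be flipped. Start with $12,13,14,23,24,34$, the root sequence of $s_1s_2s_3s_1s_2s_1$, called lex; its reverse is called revlex. In the first half we go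
$$\begin{aligned}
\text{lex}=\ &12,13,14,23,24,34\\
\to\ &12,13,23,14,24,34\xrightarrow{123}23,13,12,14,24,34\xrightarrow{124}23,13,24,14,12,34\\
\to\ &23,24,13,14,34,12\xrightarrow{134}23,24,34,14,13,12\xrightarrow{234}34,24,23,14,13,12=\text{revlex},
\end{aligned}$$
where unlabeled arrows are commutations. In the second half,
$$\begin{aligned}
\text{revlex}=\ &34,24,23,14,13,12\\
\to\ &34,24,14,23,13,12\xrightarrow{123}34,24,14,12,13,23\xrightarrow{124}34,12,14,24,13,23\\
\to\ &12,34,14,13,24,23\xrightarrow{134}12,13,14,34,24,23\xrightarrow{234}12,13,14,23,24,34=\text{lex}.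
\end{aligned}$$
The bottoms of the hexagons flipped for $123,124,134,234$ have inversion sets (relative to $v$) $\emptyset,\{23,13\},\{23,24\},\emptyset$ in the first half and $\{34,24,14\},\{34\},\{12\},\{12,13,14\}$ in the second. So the two hexagons for each triple are distinct, and we meet eight hexagons. There are $2\cdot24/6=8$ hexagons in $vW_K$, so we meet all of them. Let $f$ and $f'$ be the type vectors of the two halves.

**Step 2: the possible type vectors of one half.** We track the labels and discard choices that contradict the flip rule. Let the labels of the roots $(12,13,14,23,24,34)$ at the start of the half be $(1,2,3,4,5,6)$. Both halves begin with a commutation of $14$ and $23$, so $3\parallel4$ by Lemma 4, and then flip $123,124,134,234$ in this order; other commutations do not change the label of any root. A flip of type $L$ at $ijk$ exchanges the labels of $ij,ik$, which are comparable, and the label of $jk$ is incomparable to both. A flip of type $R$ exchanges the labels of $jk,ik$, which are comparable, and the label of $ij$ is incomparable to both. Only these facts are used, so the analysis serves both halves. Vectors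 below list the current labels of $(12,13,14,23,24,34)$.

* $f_{123}=L$: then $1\sim2$ and the labels are $(2,1,3,4,5,6)$.
  - $f_{124}=L$: $(3,1,2,4,5,6)$. Now $f_{134}=R$ would require the labels $1,2$ of $13,14$ to be incomparable, which is false. So $f_{134}=L$, giving $(3,2,1,4,5,6)$. Then $f_{234}=L$ gives $(3,2,1,5,4,6)$ and $f_{234}=R$ gives $(3,2,1,4,6,5)$.
  - $f_{124}=R$: $(2,1,5,4,3,6)$. The flip $134$ does not touch $23,24$, whose labels are $4,3$. So $f_{234}=L$ would require $4\sim3$, false, and $f_{234}=R$. With $f_{134}=L$ we pass through $(2,5,1,4,3,6)$, and $LRLR$ ends at $(2,5,1,4,6,3)$. With $f_{134}=R$ we pass through $(2,1,6,4,3,5)$, and $LRRR$ ends at $(2,1,6,4,5,3)$.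
* $f_{123}=R$: then $2\sim4$, $1\parallel2$, $1\parallel4$ and the labels are $(1,4,3,2,5,6)$.
  - $f_{124}=L$: the label $5$ of $24$ satisfies $5\parallel1$, and we get $(3,4,1,2,5,6)$. Now $f_{134}=L$ would require $4\sim1$, false. So $f_{134}=R$: $(3,4,6,2,5,1)$. Then $f_{234}=R$ would require $5\sim1$, false. So we have $RLRL$, ending at $(3,4,6,5,2,1)$.
  - $f_{124}=R$: then $3\sim5$ and the labels are $(1,4,5,2,3,6)$. If $f_{134}=L$: $(1,5,4,2,3,6)$, and $RRLL$ ends at $(1,5,4,3,2,6)$, $RRLR$ at $(1,5,4,2,6,3)$. If $f_{134}=R$: $(1,4,6,2,3,5)$, and $f_{234}=L$ would require the labels $5,3$ of $34,24$ to be incomparable, false. So $RRRR$, ending at $(1,4,6,2,5,3)$.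

Eight vectors survive. Three of them, $LRLR$, $RRLR$ and $RLRL$, are not on the list of the lemma, and nothing in this one-way pass excludes them. The return trip does.

**Step 3: closing the loop.** Let $\pi_f$ send a position to the initial position of the label that is there at the end of the half:
$$\begin{array}{ll}LLLL:(1\,3)(4\,5)& LLLR:(1\,3)(5\,6)\\ LRRR:(1\,2)(3\,6)&RRLL:(2\,5)(3\,4)\\ RRRR:(2\,4)(3\,6)& LRLR:(1\,2\,5\,6\,3)\\ RRLR:(2\,5\,6\,3\,4)& RLRL:(1\,3\,6)(2\,4\,5).\end{array}$$
After both halves we are back on the same path, so every edge carries its original label. Labels on a path are distinct, so $\pi_f\pi_{f'}=1$. If $\pi_f$ or $\pi_{f'}$ is $\pi_{LRLR}$, the other is its inverse, a $5$-cycle fixing $4$; the only such entry is $\pi_{LRLR}$ itself, which is not an involution. The same argument excludes $RRLR$ (the only $5$-cycle fixing $1$) and $RLRL$ (the only product of two $3$-cycles). So $\pi_f$ and $\pi_{f'}$ are among the five involutions, and being inverse to each other they are equal. The five involutions are pairwise distinct, so $f=f'$. $\square$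

The five vectors are exactly the five markings of $A_3$ produced by orderings in Section 1.

## 7. The leading function of a middle order

We now show that the leading root depends only on the pair $\{\alpha,\beta\}$, by moving a point through the space orthogonal to $\alpha$ and $\beta$.

**Lemma 9.** Let $\alpha,\beta,\alpha+\beta\in\Phi^+$. There is a hexagon $uW_{\{s,t\}}$ ($u$ minimal) with $\{u\alpha_s,u\alpha_t\}=\{\alpha,\beta\}$, and all such hexagons have the same leading root.

*Proof.* **Step 1: hexagons as generic points.** This step turns hexagons into points of a vector space. The system $\Psi=\Phi\cap\operatorname{span}(\alpha,\beta)$ is simply laced of rank $2$ and contains an $A_2$, so $\Psi\cap\Phi^+=\{\alpha,\beta,\alpha+\beta\}$. Let $X=\{\alpha,\beta\}^\perp$. For $\gamma\in\Phi\setminus\Psi$ we have $\gamma\notin\operatorname{span}(\alpha,\beta)=X^\perp$, so $H_\gamma=X\cap\gamma^\perp$ is a hyperplane of $X$. Call $x\in X$ generic if it lies on no $H_\gamma$. For generic $x$ the roots vanishing at $x$ are $\Psi$. By Fact 5, $C(x)=uW_J$ with $u\Phi_J=\Psi$, and for $u$ minimal $\{u\alpha_s:s\in J\}$ is the set $\{\alpha,\beta\}$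 of indecomposables. So $C(x)$ is a hexagon as required; this gives existence. Conversely, given such a hexagon $uW_J$, we have $u\Phi_J=\Psi$, and $uW_J=C(uy)$ for a dominant $y$ with zero set $J$. The roots vanishing at $uy$ are $\Psi$, so $uy$ is a generic point of $X$.

**Step 2: a segment that crosses one wall at a time.** Let $x,x'$ be generic. If $[x,x']$ meets an intersection $M$ of two distinct hyperplanes $H_\gamma$, then $x'\in\operatorname{span}(x,M)\subsetneq X$, because $x\notin M$. So we may move $x'$ slightly, keeping all signs and hence $C(x')$, until this happens for no $M$. Then every non-generic point $z$ of $[x,x']$ lies on exactly one hyperplane $H$ among the $H_\gamma$. There are finitely many such $z$, and $C$ is constant on the open intervals between them. It suffices to compare the hexagons of the two intervals adjacent to one such $z$.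

**Step 3: both hexagons lie in one rank $3$ coset.** The roots vanishing at $z$ are those in $H^\perp$, a space of dimension $3$, and they span it, as they include $\alpha,\beta$ and a root outside $\operatorname{span}(\alpha,\beta)$. So $C(z)=vW_K$ with $|K|=3$, $v$ minimal, and $\Psi\subset v\Phi_K$. Let $y$ be in an adjacent interval, $C(y)=uW_J$. Let $y\to z$ inside the interval, with $u$ fixed: $u^{-1}z$ is in the closed fundamental chamber, so $u\in vW_K$. The roots vanishing at $y$ vanish at $z$, so $u\Phi_J\subseteq v\Phi_K=u\Phi_K$, and $J\subseteq K$. Hence $C(y)\subseteq vW_K$. As $\Phi_K$ is simply laced of rank $3$ and contains an $A_2$, $K$ has type $A_3$ or $A_2\times A_1$.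

**Step 4: comparison.** If $K$ has type $A_3$, both hexagons belong to the same triple, and Lemma 8 applies. Let $K=\{s,t\}\sqcup\{r\}$ have type $A_2\times A_1$. The only hexagons in $vW_K$ are $vW_{\{s,t\}}$ and $vrW_{\{s,t\}}$. Let $\lambda$ be the label of $v\to vr$. We claim $I(vrx)=I(vxr)=I(vx)\sqcup\{\lambda\}$ for $x\in W_{\{s,t\}}$. For $x=e$ this is the definition. If $x=x's'>x'$, then in the square with bottom $vx'$ and generators $s',r$ the edge $vx'\to vx'r$ has label $\lambda$ by induction, and by Lemma 4 so has $vx\to vxr$. Hence $I(vts)=I(vs)\cup I(vt)$ iff $I(vrts)=I(vrs)\cup I(vrt)$. Since $vr\alpha_s=v\alpha_s$ and $vr\alpha_t=v\alpha_t$, the leading roots agree. $\square$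

So $L$ determines a marking in the sense of Section 1: in the decomposition $\gamma=\alpha+\beta$ the leading half is the leading root of any hexagon with roots $\alpha,\beta$. We call it the *leading function* of $L$ and write $F(\gamma)$ for the set of leading halves of $\gamma$.

**Lemma 10.** The leading function determines $L$.

*Proof.* Let $L'$ be a middle order with the same leading function, with poset $P'$ and ideals $I'(w)$. Fix one path from $e$ to $w_0$. Its labels exhaust $P$, respectively $P'$; let $\varphi:P\to P'$ be the bijection that matches them edge by edge. All paths from $e$ to $w_0$ are connected by commutation and braid moves (Fact 4). By Lemma 4 and the flip rule, labels change along moves by rules that depend only on the leading function. So $\varphi$ matches the labels on all paths. Every $w$ lies on one, so $I'(w)=\varphi(I(w))$ for all $w$, and $L=L'$. $\square$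

## 8. Rank three rules and the leading simple root

Now only the marking matters. First we restate Lemma 8 for roots inside $\Phi$.

**Lemma 11.** Let $\alpha,\beta,\gamma'\in\Phi^+$ with $\langle\alpha,\beta\rangle=\langle\beta,\gamma'\rangle=-1$, $\langle\alpha,\gamma'\rangle=0$, and $\eta=\alpha+\beta+\gamma'$. Then $\alpha,\gamma'$ are not both in $F(\eta)$, and

1. if $\alpha,\ \alpha+\beta\in F(\eta)$, then $\alpha\in F(\alpha+\beta)$;
2. if $\alpha+\beta,\ \beta+\gamma'\in F(\eta)$, then $\beta\in F(\alpha+\beta)$ and $\beta\in F(\beta+\gamma')$;
3. if $\beta+\gamma',\ \gamma'\in F(\eta)$, then $\gamma'\in F(\beta+\gamma')$.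

*Proof.* The system $\Phi\cap\operatorname{span}(\alpha,\beta,\gamma')$ is simply laced of rank $3$ and irreducible, since it contains the spanning irreducible system generated by $\alpha,\beta,\gamma'$. So it has type $A_3$. Its six positive roots are $\alpha,\beta,\gamma',\alpha+\beta,\beta+\gamma',\eta$, and the indecomposable ones are $\alpha,\beta,\gamma'$. By Fact 5 it equals $v\Phi_K$ with $K$ of type $A_3$ and $v$ minimal in $vW_K$. Apply Lemma 8 with $\alpha=12$, $\beta=23$, $\gamma'=34$. The triples $123,124,134,234$ are the decompositions $\{\alpha,\beta\}$, $\{\alpha,\beta+\gamma'\}$, $\{\alpha+\beta,\gamma'\}$, $\{\beta,\gamma'\}$, and $L$ means that the half written first is leading. In the five vectors, $(f_{124},f_{134})$ is never $(L,R)$: this is the first claim. If it is $(L,L)$, then $f_{123}=L$. If it is $(R,L)$, the vector is $RRLL$, so $f_{123}=R$ and $f_{234}=L$. If it is $(R,R)$, then $f_{234}=R$. These are claims 1, 2, 3. $\square$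

Write $\gamma\to\delta$ if $\delta\in F(\gamma)$. Heights drop along $\to$, and the terminal elements are exactly the simple roots (Fact 1). We want the end of the descent to be independent of the choices, so we compare two leading halves.

**Lemma 12.** Let $p\ne q$ in $F(\gamma)$. Then one of the following holds:

* (a) $\langle p,q\rangle=1$, and $p\to q$ or $q\to p$;
* (b) $\langle p,q\rangle=0$, $\beta:=p+q-\gamma$ is a positive root, and $p\to\beta$, $q\to\beta$.

*Proof.* Only one half of a decomposition is leading, so $p+q\ne\gamma$. Recall $\langle p,\gamma\rangle=\langle q,\gamma\rangle=1$. If $\langle p,q\rangle=-1$, then $p+q$ is a root with $\langle p+q,\gamma\rangle=2$, so $p+q=\gamma$, a contradiction.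

Let $\langle p,q\rangle=1$. By symmetry let $\beta=p-q\in\Phi^+$, and put $\alpha=q$, $\gamma'=\gamma-p$. Then $\langle\alpha,\beta\rangle=1-2=-1$, $\langle\alpha,\gamma'\rangle=1-1=0$, $\langle\beta,\gamma'\rangle=1-2-1+1=-1$, and $\alpha+\beta+\gamma'=\gamma$. As $\alpha=q$ and $\alpha+\beta=p$ are in $F(\gamma)$, Lemma 11(1) gives $p\to q$.

Let $\langle p,q\rangle=0$. Then $\langle p,\gamma-q\rangle=1$ and $p\ne\gamma-q$, so $\beta=p-(\gamma-q)$ is a root. If $\beta<0$, then $-\beta=\gamma-p-q$ is a positive root with $\langle p,-\beta\rangle=\langle q,-\beta\rangle=1-2-0=-1$, so $(p,-\beta,q)$ is a triple as in Lemma 11 with sum $\gamma$ and $p,q\in F(\gamma)$, which is forbidden. So $\beta>0$. Put $\alpha=\gamma-q$, $\gamma'=\gamma-p$. Then $\alpha+\beta=p$, $\beta+\gamma'=q$, $\alpha+\beta+\gamma'=\gamma$, $\langle\alpha,\gamma'\rangle=2-1-1+0=0$, and $\langle\alpha,\beta\rangle=\langle\beta,\gamma'\rangle=-1$ because $p$ and $q$ have norm $2$. Lemma 11(2) gives $p\to\beta$ and $q\to\beta$. $\square$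

**Lemma 13.** Every $\gamma\in\Phi^+$ reduces under $\to$ to a unique simple root. Denote its node by $m(\gamma)$. Then $m(\gamma)\in\operatorname{supp}\gamma$, and $m(\delta)=m(\gamma)$ whenever $\gamma\to\delta$.

*Proof.* This is Newman's lemma (terminating and locally confluent); here is the argument. Induct on height. For $\gamma$ not simple, each $p\in F(\gamma)\neq\emptyset$ reduces to a unique simple root, with node $m(p)$. Let $p\ne q$ in $F(\gamma)$. In case (a) of Lemma 12 one of them reduces to the other; in case (b) both reduce to $\beta$. Either way $m(p)=m(q)$. So all descents from $\gamma$ end at the same simple root. A half of $\gamma$ has support inside $\operatorname{supp}\gamma$, so $m(\gamma)\in\operatorname{supp}\gamma$. $\square$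

An example of case (b) is the marking of $D_4$ from the ordering $(1,3,4,2)$. The leading halves of $\theta$ are the halves that contain node $1$. Two of them are $p=\alpha_1+\alpha_2+\alpha_3$ and $q=\alpha_1+\alpha_2+\alpha_4$, which are orthogonal, and $\beta=p+q-\theta=\alpha_1$ is a leading half of both. (By Section 11 this marking does come from a middle order.)

## 9. The leading simple root has coefficient one

The marking will come from an ordering as soon as $m(\gamma)$ lies in only one half of each decomposition. Let us see first why this holds for $\theta$ in $D_4$, where the danger is $m(\theta)=2$. The halves of $\theta$ are $h_A=\alpha_2+\sum_{i\in A}\alpha_i$ for $A\subseteq\{1,3,4\}$; the decompositions pair $A$ with its complement; and $\langle h_A,h_B\rangle=2-|A\triangle B|$. Suppose $m(\theta)=2$. If two leading halves $p,q$ were orthogonal, then $\beta=p+q-\theta$ would have $m(\beta)=2$ but $[\beta:2]=1+1-2=0$, contradicting $m(\beta)\in\operatorname{supp}\beta$. So the four leading halves correspond to four vertices $A$ of a cube that are pairwise adjacent, and a cube does not even contain a triangle. In general we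 argue with the lowest and the highest leading half.

**Lemma 14.** $[\gamma:m(\gamma)]=1$ for all $\gamma\in\Phi^+$.

*Proof.* Let $\gamma$ be a counterexample of minimal height, $s=m(\gamma)$, $c=[\gamma:s]\ge2$, $F=F(\gamma)$. Then $\gamma$ is not simple, so $F\ne\emptyset$. For $p\in F$ we have $m(p)=s$, and $[p:s]=1$ by minimality.

**Step 1: any two distinct $p,q\in F$ have $\langle p,q\rangle=1$.** This step makes $F$ rigid. Otherwise case (b) of Lemma 12 holds: $\beta=p+q-\gamma\in\Phi^+$ and $p\to\beta$, so $m(\beta)=s$ and $[\beta:s]\ge1$. But $[\beta:s]=2-c\le0$, a contradiction.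

Hence the difference of two distinct elements of $F$ is a root, and distinct elements of $F$ have distinct heights. Let $q$ be the element of $F$ of smallest height and $p$ the one of largest height (possibly $p=q$).

**Step 2: $q=\alpha_s$.** We show that the lowest leading half is simple. Suppose $q=u+v$ with $u,v\in\Phi^+$. Both have smaller height than $\gamma$, so $\langle u,\gamma\rangle,\langle v,\gamma\rangle\in\{-1,0,1\}$, with sum $\langle q,\gamma\rangle=1$. Say $\langle u,\gamma\rangle=1$ and $\langle v,\gamma\rangle=0$. Then $\gamma-u=(\gamma-q)+v$ is a root, and positive, so $\{u,\gamma-u\}$ is a decomposition of $\gamma$. Since $\operatorname{ht}u<\operatorname{ht}q$, $u\notin F$, so $\gamma-u\in F$. But $\langle q,\gamma-u\rangle=1-\langle u+v,u\rangle=1-(2-1)=0$, so $\gamma-u\ne q$ and Step 1 is violated. So $q$ is simple, and $m(q)=s$ gives $q=\alpha_s$.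

**Step 3: $\gamma-p=\alpha_s$.** We show that the partner of the highest leading half is simple. Suppose $\gamma-p=u+v$ with $u,v\in\Phi^+$. As $\langle\gamma-p,\gamma\rangle=1$, as before say $\langle u,\gamma\rangle=1$, $\langle v,\gamma\rangle=0$. Then $\gamma-u=p+v$ is a positive root and $\{u,p+v\}$ is a decomposition of $\gamma$. If $u\in F$, then $\langle u,\gamma-p\rangle=\langle u,u+v\rangle=1$ gives $\langle u,p\rangle=0$, so $u\ne p$ and Step 1 is violated. So $p+v\in F$, which is higher than $p$, a contradiction. Hence $\gamma-p$ is simple. Since $[\gamma-p:s]=c-1\ge1$, it is $\alpha_s$.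

**Step 4: both halves lead.** Now $\{\alpha_s,\gamma-\alpha_s\}=\{q,p\}$ is a decomposition of $\gamma$; its halves are distinct, as $2\alpha_s$ is not a root. Both are leading, a contradiction. $\square$

Consequently,
$$\text{in every decomposition of }\gamma\text{, exactly one half contains } m(\gamma)\text{, and that half is the leading one.}\tag{1}$$
Indeed, $[\gamma:m(\gamma)]=1$ leaves room in one half only, and the leading half $\delta$ has $m(\delta)=m(\gamma)\in\operatorname{supp}\delta$. So the function $m$ determines the leading function, and conversely.

## 10. The admissible ordering inside a middle order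

We now extract an ordering of $S$, one highest root at a time.

**Lemma 15.** Let $J\subseteq S$, let $\theta$ be the highest root of a component of $\Phi_J$, and $s=m(\theta)$. Then $s$ is a minuscule node of that component, and $m(\gamma)=s$ for all $\gamma\in\Phi_J^+$ that contain $s$.

*Proof.* By Lemma 14, $[\theta:s]=1$, so $s$ is minuscule in its component by Fact 2. Let $\gamma\in\Phi_J^+$ contain $s$. It lies in that component, and by Fact 3 there is a chain $\gamma=\gamma_0,\dots,\gamma_h=\theta$ of positive roots of the component with simple differences. The coefficient of $\alpha_s$ does not decrease along the chain, is at least $1$ at the start and equals $1$ at the end; so it is always $1$, and $\gamma_{i+1}-\gamma_i\ne\alpha_s$. If $m(\gamma_{i+1})=s$, then by (1) the leading half in $\gamma_{i+1}=\gamma_i+(\gamma_{i+1}-\gamma_i)$ is $\gamma_i$, so $m(\gamma_i)=s$. Descend from $\theta$. $\square$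

Put $J_1=S$. Given $J_k\ne\emptyset$, choose any component of $J_k$, let $\theta$ be its highest root, and put $s_{i_k}=m(\theta)$, $J_{k+1}=J_k\setminus\{s_{i_k}\}$. By Lemma 15, $s_{i_k}$ is a minuscule node of its component in $J_k$, so $o=(s_{i_1},\dots,s_{i_r})$ is admissible. For an ordering $o$ put
$$\kappa(\gamma)=\min\{j:s_{i_j}\in\operatorname{supp}\gamma\},\qquad m_o(\gamma)=s_{i_{\kappa(\gamma)}}.$$
If $\kappa(\gamma)=k$, then $\gamma\in\Phi_{J_k}$ contains $s_{i_k}$, so $m(\gamma)=s_{i_k}$ by Lemma 15. Hence $m=m_o$, and by (1):
$$\text{the leading half of }\gamma=\delta+\delta'\text{ in }L\text{ is the one containing } s_{i_{\kappa(\gamma)}}.\tag{2}$$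

## 11. The leading function of $\mathbf{Sort}_\omega$ and the end of the proof

Let $o=(s_{i_1},\dots,s_{i_r})$ be any admissible ordering, $\omega=\omega_r\cdots\omega_1$ as in Section 2, and $L'=\mathbf{Sort}_\omega$, which is a middle order. We compute its leading function by counting positions in each block $\omega_k$.

**Lemma 16.** For all $w\in W$ and $1\le k\le r$,
$$|\mathrm{pos}(w)\cap\text{block }\omega_k|=|\{\gamma\in\mathrm{Inv}(w):\kappa(\gamma)=k\}|.\tag{3}$$

*Proof.* The product of $\omega_r\cdots\omega_k$ telescopes to $w_0(J_k)$, so this initial segment of $\omega$ is a reduced word of $w_0(J_k)$. Write $w=xy$ with $x\in W_{J_k}$ and $y$ minimal in $W_{J_k}w$. For $x'\in W_{J_k}$ we have $\ell(x'y)=\ell(x')+\ell(y)$, so for $t\in J_k$, $tx'y<x'y\iff tx'<x'$. Hence for $j\le\ell(w_0(J_k))$ the greedy procedure of Lemma 7 gives $v_j=x_jy$, where $x_j$ is the greedy procedure for $x$ in $W_{J_k}$. The latter ends at $e$. So $\mathrm{pos}(w)$ has exactly $\ell(x)$ elements in the blocks $\omega_r,\dots,\omega_k$.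

Next we express $\ell(x)$ by inversions. A path from $e$ through $x$ to $xy$ shows $\mathrm{Inv}(w)=\mathrm{Inv}(x)\sqcup x\,\mathrm{Inv}(y)$. Here $\mathrm{Inv}(x)\subseteq\Phi_{J_k}$ and $x\Phi_{J_k}=\Phi_{J_k}$. Moreover $\mathrm{Inv}(y)\cap\Phi_{J_k}=\emptyset$, since $y^{-1}\Phi_{J_k}^+\subset\Phi^+$ by minimality of $y$. So $\ell(x)=|\mathrm{Inv}(w)\cap\Phi_{J_k}|$. For $\gamma\in\Phi^+$, $\kappa(\gamma)\ge k\iff\gamma\in\Phi_{J_k}$. Subtracting the counts for $k$ and $k+1$ gives (3). $\square$

As a check, in $A_2$ with $\omega=tst$ ($s$ first, blocks $\omega_2=t$ at position $1$, $\omega_1=st$ at positions $2,3$), the element $st$ has inversions $\alpha_s,\alpha_s+\alpha_t$, both with $\kappa=1$, and indeed $\mathrm{pos}(st)=23$.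

**Lemma 17.** In $L'=\mathbf{Sort}_\omega$ the leading half of every decomposition $\gamma=\delta+\delta'$ is the one containing $s_{i_{\kappa(\gamma)}}$.

*Proof.* Let $k=\kappa(\gamma)$. Then $\gamma\in\Phi_{J_k}$ lies in the component of $s_{i_k}$, which is a minuscule node of it. So $[\gamma:s_{i_k}]=1$, and exactly one half, say $\delta$, contains $s_{i_k}$. Thus $\kappa(\delta)=k$ and $l:=\kappa(\delta')>k$. By Lemma 9 take a hexagon $uW_{\{s,t\}}$ with $u\alpha_s=\delta$, $u\alpha_t=\delta'$. Since $u\le_Rus,ut$, we have $\mathrm{pos}(u)\subset\mathrm{pos}(us),\mathrm{pos}(ut)$. By (3), $\mathrm{pos}(us)=\mathrm{pos}(u)\cup\{p\}$ with $p$ in block $\omega_k$, and $\mathrm{pos}(ut)=\mathrm{pos}(u)\cup\{p'\}$ with $p'$ in block $\omega_l$.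

By Lemma 5(ii) for $L'$, the join $us\vee ut$ is $ust$ or $uts$. It has length $\ell(u)+2$ and its position set contains $\mathrm{pos}(us)\cup\mathrm{pos}(ut)$. So its position set is $\mathrm{pos}(u)\cup\{p,p'\}$, with one new position in block $\omega_k$ and one in $\omega_l$. But $\mathrm{Inv}(ust)=\mathrm{Inv}(u)\cup\{\delta,\gamma\}$ with $\kappa(\delta)=\kappa(\gamma)=k$, so by (3) $\mathrm{pos}(ust)$ has two more positions in block $\omega_k$ than $\mathrm{pos}(u)$. Hence the join is $uts$, that is, $\delta=u\alpha_s$ is leading. $\square$

*Proof of Theorem 1 and Corollary 2.* Let $L$ be a middle order on a simply laced $W$, $o$ the admissible ordering of Section 10, and $L'=\mathbf{Sort}_\omega$ the minuscule middle order induced by $o$. By (2) and Lemma 17 they have the same leading function, so $L=L'$ by Lemma 10. Corollary 2 is the case $W=D_n$. $\blacksquare$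

## 12. No middle order on $E_8$, a count, and a non-minuscule middle order on $B_2$

**Proposition 18.** If $W$ is simply laced with a component $E_8$, then there is no middle order on $W$.

*Proof.* By Lemma 14 the highest root of that component would have a coefficient equal to $1$. Its coefficients are $2,3,4,6,5,4,3,2$. $\square$

Let $N(W)$ be the number of middle orders on a simply laced $W$, so $N(1)=1$, and let $C_k$ be the Catalan numbers.

**Proposition 19.** $N$ is multiplicative over components, and $N(W)=\sum_{s\text{ minuscule}}N(W_{S\setminus s})$ for connected $W\ne1$. Consequently $N(A_n)=C_n$; $N(D_n)=N(D_{n-1})+2C_{n-1}$ for $n\ge4$, where $D_3=A_3$, so $N(D_n)=2\sum_{k=0}^{n-1}C_k-3$; $N(E_6)=N(E_7)=86$; and $N(E_8)=0$.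

*Proof.* First we replace orders by functions. By Lemma 17, in the minuscule middle order induced by $o$ each step $\gamma\to\delta$ preserves $\kappa$, so its function $m$ is $m_o$. Conversely, every middle order has $m=m_o$ for some admissible $o$ (Section 10), and $m$ determines the order by (1) and Lemma 10. So middle orders correspond bijectively to the functions $m_o$, $o$ admissible.

Let $W\ne1$ be connected with highest root $\theta$. As $\theta$ contains all nodes, $m_o(\theta)=s_{i_1}=:s$. The function $m_o$ equals $s$ on the positive roots that contain $s$, so it is determined by $s$ and by its restriction to $\Phi_{S\setminus s}$. Any minuscule node $s$ can occur, and so can any function of this kind for $S\setminus s$. This gives the sum. For disconnected $W$, admissibility of $o$ and the values $m_o(\gamma)$ depend only on the orderings induced on the components, and these can be chosen independently. This gives multiplicativity.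

For $A_n$ all nodes are minuscule, so $N(A_n)=\sum_{k=1}^nN(A_{k-1})N(A_{n-k})$, the Catalan recursion. In $D_n$, $n\ge4$, removing one end node leaves $D_{n-1}$ and removing either of two others leaves $A_{n-1}$. The formula holds for $n=3$, since $2(1+1+2)-3=5=C_3$, and follows by induction; for example $N(D_4)=15$ and $N(D_5)=43$. $E_6$ has two minuscule nodes, each leaving $D_5$: $86$. $E_7$ has one, leaving $E_6$: $86$. $E_8$ has none. $\square$

The hypothesis that the diagram is simply laced cannot be dropped from Theorem 1.

**Proposition 20.** On $B_2$ there is a middle order that is not minuscule.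

*Proof.* Let $S=\{s,t\}$ and $P=\{a,b,c,d\}$ with $a<c$, $a<d$, $b<d$. Its ideals are $\emptyset,a,b,ab,ac,abc,abd,abcd$. Put
$$I(e)=\emptyset,\ I(s)=a,\ I(t)=b,\ I(st)=ac,\ I(ts)=ab,\ I(sts)=abc,\ I(tst)=abd,\ I(w_0)=abcd .$$
The weak order chains $s<st<sts$ and $t<ts<tst$ are respected, as $a\subset ac\subset abc$ and $b\subset ab\subset abd$. Sizes equal lengths, and in $B_2$ any shorter element is Bruhat-below any longer one, so the order is refined by the Bruhat order. This is a middle order. In it the rank $2$ element above both atoms, $ab$, is below both coatoms.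

A minuscule middle order on $B_2$ comes, up to naming $s,t$, from $\omega_2=t$, $\omega_1=sts$, that is $\omega=tsts$. The position sets of $e,t,s,ts,st,tst,sts,w_0$ are $\emptyset,1,2,12,23,123,234,1234$. There the rank $2$ element above both atoms, $12$, is below only one coatom, $123$. So the first order is not minuscule. $\square$
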